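# Maximal ideals of $C^*$-algebras that are not norm-closed

Throughout, an *ideal* of a $C^*$-algebra $A$ is a two-sided ideal in the purely algebraic sense: an additive subgroup $I\subseteq A$ with $aI\cup Ia\subseteq I$ for all $a\in A$. It need not be norm-closed, and it need not be closed under multiplication by scalars. It is *maximal* if $I\ne A$ and no ideal $J$ satisfies $I\subsetneq J\subsetneq A$. For sets $X,Y$ and an element $a$ we write $XY$ and $XaY$ for the *additive spans* of the products $xy$ and $xay$.

Scalars really can get lost. In $A=C_0((0,1])$ let $f(t)=t$ and consider the ideal $\mathbb Zf+Af$ generated by $f$. If $\lambda f=nf+hf$ with $n\in\mathbb Z$ and $h\in A$, then $h=\lambda-n$ on $(0,1]$. Since $h(t)\to0$ as $t\to0$, we get $\lambda=n$. So $\lambda f$ is not in the ideal when $\lambda\notin\mathbb Z$.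

The problem comes from Eusebio Gardella, Kan Kitamura, Hannes Thiel, "Semiprime ideals in C*-algebras", arXiv:2311.17480 (2023): every maximal ideal of a unital $C^*$-algebra is norm-closed; does this remain true without a unit?

## 1. Unital algebras, and $c_0$ by hand

**The unital case.** Let $A$ be unital and $I$ a maximal ideal. The closure $\overline I$ is again an ideal. If $\overline I=A$, there is $i\in I$ with $\|1-i\|<1$. Then $i$ is invertible, so $1=i^{-1}i\in I$ and $I=A$, which is impossible. So $I\subseteq\overline I\subsetneq A$, and maximality gives $I=\overline I$. $\square$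

Two things happened here. First, the closure of an ideal is an ideal, so *in every* $C^*$-algebra a maximal ideal is either closed or dense. Second, a unital algebra has no dense proper ideal. The second point is what changes: in $c_0$ the ideal $c_{00}$ of finitely supported sequences is dense and proper. It is not maximal, since the ideal $\{a:\sup_n2^n|a_n|<\infty\}$ lies strictly between. So the question becomes: *can a dense ideal be maximal?*

**The algebra $c_0$.** Suppose $I$ is a dense maximal ideal of $c_0$. Write $\delta_n$ for the $n$-th unit sequence. By density some $i\in I$ has $|i_n-1|<1$, so $i_n\neq0$ and $\lambda\delta_n=(\lambda i_n^{-1}\delta_n)\,i\in I$ for every $\lambda\in\mathbb C$. Hence $c_{00}\subseteq I$. Pick $a\in c_0\setminus I$ and let $w_n=|a_n|^{1/2}$. Then $a\in c_0w$, because $a_n=(\sigma_nw_n)w_n$ with $|\sigma_n|\le 1$. So the ideal $I+c_0w$ is strictly larger than $I$, hence it is $c_0$, and in particular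
$$w=i+hw\qquad\text{with } i\in I,\ h\in c_0 .$$
Choose $N$ with $|h_n|\le\frac12$ for $n\ge N$. For such $n$ we have $w_n=(1-h_n)^{-1}i_n$, so $a_n=\sigma_nw_n(1-h_n)^{-1}\,i_n$, and the coefficient $\sigma_nw_n(1-h_n)^{-1}$ tends to $0$. So $a\in c_{00}+c_0i\subseteq I$, a contradiction. All maximal ideals of $c_0$ are closed.

This argument used commutativity in one place: $w=i+hw$ could be solved for $w$. In a noncommutative algebra we only get $w=i+\sum_kx_kwy_k$, and the factors $x_k,y_k$ on the two sides can move the entries of $w$ to other positions. That is the freedom a counterexample has to use.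

## 2. Statements, and a criterion from Zorn's lemma

**Theorem 1.** There is a non-unital $C^*$-algebra $B$, namely the explicit algebra of Section 4 (which is liminal and residually finite-dimensional), with a maximal ideal that is not norm-closed.

**Theorem 2.** There is a simple, separable AF algebra $B$ with a non-zero (hence non-closed) maximal ideal.

Here *simple* has its usual $C^*$-meaning: no closed ideals other than $0$ and $B$. A non-zero closed ideal of such a $B$ is $B$ itself, which explains the word "hence".

An ideal $I\ne A$ is *prime* if for ideals $J,K$ the inclusion $JK\subseteq I$ implies $J\subseteq I$ or $K\subseteq I$. A ring $R$ is *prime* if $0$ is a prime ideal of $R$. A ring $R$ is a *Jacobson-radical ring* if each $r\in R$ is quasi-regular: there is $c\in R$ with $r+c-rc=0=r+c-cr$. An example is the ring of fractions $\frac{2m}{2n+1}$ with $m,n\in\mathbb Z$: for $r=\frac{2m}{2n+1}$ take $c=\frac{-r}{1-r}=\frac{-2m}{2n+1-2m}$.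

**Theorem 3.** Let $I$ be a maximal ideal of a $C^*$-algebra $A$.

1. $I$ is a prime ideal, a complex subspace, and an ideal of the multiplier algebra $M(A)$ (indeed of every $C^*$-algebra containing $A$ as a two-sided ideal). $I$ is either closed or dense.
2. If $I$ is not closed, then $A/I$ is a simple Jacobson-radical ring with zero center.
3. $A$ has a non-closed maximal ideal if and only if there are a dense ideal $J$ and $a\in A\setminus J$ with $A=J+AaA$.
4. All maximal ideals of $A$ are closed in each of the following cases:
   (i) $A=Z(A)A$ (for example $A$ is unital, commutative, or a $c_0$-sum of unital algebras);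
   (ii) $A$ is subhomogeneous (irreducible representations have dimension $\le n$ for a fixed $n$);
   (iii) $A=\mathbb K(H)$.

In particular, the conclusion of 4(ii) fails for liminal residually finite-dimensional algebras (Theorem 1), and that of 4(iii) fails for simple AF algebras (Theorem 2).

How would one build a dense maximal ideal? Zorn's lemma cannot be applied to all proper ideals, since without a unit a union of a chain of proper ideals may be the whole algebra. One can, however, fix an element $a$ and look for an ideal maximal among those that miss $a$. Such an ideal is truly maximal once $a$ generates everything modulo the starting ideal.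

**Lemma 1.** Let $B$ be a $C^*$-algebra, $J\subseteq B$ a norm-dense ideal and $a\in B\setminus J$ with $B=J+BaB$. Then $B$ has a maximal ideal $I\supseteq J$ with $a\notin I$, and $I$ is not norm-closed.

*Proof.* The set of ideals that contain $J$ and do not contain $a$ contains $J$ and is closed under unions of non-empty chains. By Zorn's lemma it has a maximal element $I$, and $I\ne B$ because $a\notin I$. If $I'\supsetneq I$ is an ideal, then $a\in I'$ by the choice of $I$, so $I'\supseteq J+BaB=B$. Thus $I$ is a maximal ideal. It contains the dense set $J$ and is not $B$, so it is not closed. $\square$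

So we need a dense ideal $J$ that forgets so much that a single $a\notin J$ generates everything else.

## 3. Why one sequence of weights fails, and sparse sets

**A first try.** Take $B=\mathbb K(\ell^2)$, let $J$ be the ideal of finite-rank operators, and $a=\operatorname{diag}(2^{-j})$. Is $B=J+BaB$? Recall the singular values $s_n(T)=\inf\{\|T-F\|:\operatorname{rank}F<n\}$. They are non-increasing in $n$ and satisfy $s_n(xTy)\le\|x\|\|y\|s_n(T)$. Since ranks add,
$$s_{p+q-1}(S+T)\le s_p(S)+s_q(T),\qquad s_{m(n-1)+1}\Big(\sum_{k\le m}T_k\Big)\le\sum_{k\le m}s_n(T_k).\tag{1}$$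
For the second inequality, approximate each $T_k$ by an operator of rank at most $n-1$; the sum of these has rank at most $m(n-1)$. The first is proved in the same way. Now let $j=\sum_{k\le m}x_kay_k$ with $m\geq 1$, put $c=\sum_k\|x_k\|\|y_k\|$ and $r=\lceil n/m\rceil$. Then $r-1<n/m$, so $m(r-1)+1\le n$, and
$$s_n(j)\le s_{m(r-1)+1}(j)\le c\,s_{\lceil n/m\rceil}(a).\tag{2}$$
Suppose $h=\operatorname{diag}(1/j)$ were equal to $f+j$ with $\operatorname{rank}f=r_0$ and $j\in BaB$ as above. Then $s_{r_0+1}(f)=0$, and (1) and (2) give $\frac1{n+r_0}=s_{n+r_0}(h)\le s_n(j)\le c\,2^{-n/m}$, which is false for large $n$.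

**Where exactly it stops.** To produce the entry $\lambda_j$ of a diagonal operator from the entry $2^{-i}$ of $a$ with bounded coefficients, we need $\lambda_j\lesssim2^{-i}$, that is, $i\lesssim\log_2(1/\lambda_j)$. If $\lambda_j$ decays slowly, position $j$ must be served by a much earlier position $i\le g(j)$, where $g$ grows slowly. Different $j$ need different $i$, up to bounded multiplicity, and there are not enough early positions.

**The way out.** On a set $x=\{j_1<j_2<\cdots\}$ of positions that is very thin, namely $j_r\le g(j_{r+1})$, we can send each position to the one before it. This map is injective, and only $\min x$ is left unserved, an error of rank one. A single thin $x$ handles only those $\lambda$ whose $g$ grows fast enough for it. So we use all finite sets $x$ at once, and choose $J$ so that it forgets, for each given $g$, everything at the sets that are not thin for $g$. Here are the precise notions.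

**Definition.** Let $\mathbb N=\{1,2,\dots\}$. A *growth function* is a map $g:\mathbb N\to\{0,1,2,\dots\}$ with $g(j)\to\infty$. A set $x\subseteq\mathbb N$ is *$g$-sparse* if $i\le g(j)$ whenever $i<j$ are consecutive elements of $x$. Then $i$ is called the *predecessor* of $j$ in $x$.

For example, let $g(j)=\lfloor\log_2j\rfloor$. Then $\{1,2,4,16\}$ is $g$-sparse, because $1\le g(2)=1$, $2\le g(4)=2$ and $4\le g(16)=4$. The set $\{1,2,3\}$ is not, because $g(3)=1<2$. The empty set and all singletons are $g$-sparse for every $g$.

* (S1) If $g,g'$ are growth functions, so is $\min(g,g')$, and $\min(g,g')$-sparse sets are both $g$-sparse and $g'$-sparse. This is clear from the definition.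
* (S2) For every $g$ and $k\ge1$ there is a $g$-sparse set with $k$ elements. Choose $j_1$ arbitrarily and then inductively $j_{r+1}>j_r$ with $g(j_{r+1})\ge j_r$, which is possible because $g\to\infty$.
* (S3) If $\lambda_j\in(0,1]$ and $\lambda_j\to0$, then $g(j)=\lfloor\frac12\log_2(1/\lambda_j)\rfloor$ is a growth function, and $\lambda_j2^{g(j)}\le\lambda_j\cdot\lambda_j^{-1/2}=\lambda_j^{1/2}$.

The next lemma reduces the task of reaching every $b\in B$ to reaching diagonal elements.

**Lemma 2.** Let $C$ be a $C^*$-algebra, $0=q_0\le q_1\le q_2\le\cdots$ projections in $C$, $p_j=q_j-q_{j-1}$, and $B=\overline{\bigcup_nq_nCq_n}$, a $C^*$-algebra. For every sequence of scalars $\lambda_j\to0$ the series $\sum_j\lambda_jp_j$ converges in norm to an element of $B$. For each $b\in B$ there are $y\in B$ and $\lambda_j\in(0,1]$ with $\lambda_j\to0$ such that $b=yh$, where $h=\sum_j\lambda_jp_j$.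

*Proof.* The $q_nCq_n$ form an increasing sequence of $C^*$-algebras, so $B$ is a $C^*$-algebra. The $p_j$ are pairwise orthogonal projections in $B$, so $\|\sum_{n\le j\le m}\lambda_jp_j\|\le\sup_{j\ge n}|\lambda_j|\to0$ as $n\to\infty$. This gives the first claim.

Next, $\|b-bq_n\|\to0$ for each $b\in B$. For $b\in q_mCq_m$ we have $bq_n=b$ when $n\ge m$; the general case follows by density, since $\|1-q_n\|\le1$. Choose $0=n_0<n_1<n_2<\cdots$ with $\|b(1-q_{n_k})\|\le4^{-k}$ for $k\ge1$. Put $\lambda_j=2^{-k}$ for $n_k<j\le n_{k+1}$, and
$$y=\sum_{k\ge0}2^k\,b\,(q_{n_{k+1}}-q_{n_k}).$$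
For $k\ge1$ we have $b(q_{n_{k+1}}-q_{n_k})=b(1-q_{n_k})(q_{n_{k+1}}-q_{n_k})$, so the $k$-th term has norm at most $2^k4^{-k}=2^{-k}$, and the series converges in $B$. Finally $(q_{n_{k+1}}-q_{n_k})h=2^{-k}(q_{n_{k+1}}-q_{n_k})$. So the terms of $yh$ are $b(q_{n_{k+1}}-q_{n_k})$, the sum telescopes, and $yh=\lim_kbq_{n_k}=b$. $\square$

## 4. Matrix blocks indexed by finite sets: proof of Theorem 1

Let $F$ be the set of non-empty finite subsets of $\mathbb N$, and let $P=\prod_{x\in F}B(\ell^2(x))$ be the algebra of bounded families. Let $(e_j)_{j\in x}$ be the standard basis of $\ell^2(x)$. Let $q_n(x)$ be the projection onto $\operatorname{span}\{e_j:j\in x,\ j\le n\}$, let $q_n=(q_n(x))_x\in P$ and $q_0=0$, and put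
$$B=\overline{\textstyle\bigcup_nq_nPq_n},\qquad p_j=q_j-q_{j-1},\qquad a=\sum_j2^{-j}p_j\in B .$$
So $p_j(x)$ is the rank-one projection onto $\mathbb Ce_j$ if $j\in x$, and $p_j(x)=0$ otherwise. Let
$$J=\{b\in B:\ \text{there are a growth function } g \text{ and } M<\infty\text{ with }\operatorname{rank}b(x)\le M\text{ for all }g\text{-sparse }x\in F\}.$$

We show that $B$ has a non-closed maximal ideal by checking the hypotheses of Lemma 1.

**Step 1: $J$ is a dense ideal.** If $b,b'\in J$ with data $(g,M)$ and $(g',M')$, then $\operatorname{rank}(b+b')(x)\le M+M'$ for all $\min(g,g')$-sparse $x$, by (S1). Also $-b\in J$, and $J$ is closed under multiplication by $B$ on both sides because $\operatorname{rank}(st)\le\min(\operatorname{rank}s,\operatorname{rank}t)$. Since $\operatorname{rank}q_n(x)\le n$ for all $x$, we have $q_nPq_n\subseteq J$. So $J$ is dense.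

**Step 2: $a\notin J$.** Here $a(x)=\operatorname{diag}(2^{-j})_{j\in x}$ has rank $|x|$. For every $g$ this is unbounded over the $g$-sparse $x\in F$, by (S2).

**Step 3: cutting an element $b$ down to the sparse blocks.** We now show $B=J+BaB$. Let $b\in B$, write $b=yh$ with $h=\sum_j\lambda_jp_j$ as in Lemma 2 (for $C=P$), and let $g$ be the growth function of (S3) for $(\lambda_j)$. Let $z\in P$ be the central projection with $z(x)=1$ if $x$ is $g$-sparse and $z(x)=0$ otherwise. Since $z\,q_nPq_n\subseteq q_nPq_n$, we have $zB\subseteq B$. The element $(1-z)b\in B$ vanishes at all $g$-sparse $x$, so $(1-z)b\in J$. It remains to treat $zb=y\,zh$.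

**Step 4: the predecessor shift.** This step produces $u\in B$ that carries each position of a sparse block to the preceding one. Put $u(x)=0$ if $x$ is not $g$-sparse. For $g$-sparse $x$ put
$$u(x)e_j=\begin{cases}(\lambda_j2^i)^{1/2}e_i&\text{if }j\in x\text{ has predecessor }i\text{ in }x,\\0&\text{if }j=\min x.\end{cases}$$
On the block $x=\{1,2,4,16\}$, if it is $g$-sparse, $u$ sends $e_{16}\mapsto(16\lambda_{16})^{1/2}e_4$, $e_4\mapsto(4\lambda_4)^{1/2}e_2$, $e_2\mapsto(2\lambda_2)^{1/2}e_1$ and $e_1\mapsto0$.

We check that $u\in B$. Since $i\le g(j)$, the coefficient is at most $(\lambda_j2^{g(j)})^{1/2}\le\lambda_j^{1/4}\le1$. Distinct $j$ have distinct predecessors, so the vectors $u(x)e_j$ are pairwise orthogonal. Hence $\|u(x)\|\le\sup_j\lambda_j^{1/4}\le1$, and $u\in P$. By the same orthogonality, $\|u-uq_n\|\le\sup_{j>n}\lambda_j^{1/4}\to0$. Since $i<j$, the operator $u$ maps the range of $q_n$ into itself, so $uq_n=q_nuq_n\in q_nPq_n$. Thus $u=\lim_nuq_n\in B$.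

**Step 5: compressing $a$ along the shift gives $h$ up to rank one.** Let $x$ be $g$-sparse. If $j\in x$ has predecessor $i$, then
$$(u^*au)(x)e_j=(\lambda_j2^i)^{1/2}\,2^{-i}\,u(x)^*e_i=\lambda_j2^i\cdot2^{-i}\,e_j=\lambda_je_j,$$
because $j$ is the only element of $x$ whose predecessor is $i$. Also $(u^*au)(x)e_{\min x}=0$. Therefore $zh=u^*au+f$, where $f\in B$ satisfies $f(x)=\lambda_{\min x}\,p_{\min x}(x)$ for $g$-sparse $x$ and $f(x)=0$ otherwise. So $\operatorname{rank}f(x)\le1$ for all $x$, and $f\in J$. Altogether
$$b=(1-z)b+y\,zh=(1-z)b+(yu^*)\,a\,u+yf\in J+BaB .$$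
Lemma 1 now gives a maximal ideal $I\supseteq J$ that is not norm-closed. In particular $B$ has no unit, by Section 1. This proves Theorem 1 except for the two properties in parentheses. $\square$

**$B$ is liminal and residually finite-dimensional.** *Residually finite-dimensional* means that the finite-dimensional representations separate points, and the evaluations $b\mapsto b(x)$, $x\in F$, do so. *Liminal* means that every irreducible representation has its image in the compact operators. We use the standard polynomial $s_k(X_1,\dots,X_k)=\sum_\sigma\operatorname{sgn}(\sigma)X_{\sigma(1)}\cdots X_{\sigma(k)}$ and the Amitsur–Levitzki theorem: $s_{2n}$ vanishes on $n\times n$ matrices. It does not vanish on $M_{n+1}(\mathbb C)$: among all orderings of the $2n$ matrix units $E_{11},E_{12},E_{22},E_{23},\dots,E_{nn},E_{n,n+1}$ only this one has a non-zero product, namely $E_{1,n+1}$.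

Let $\pi:B\to B(H)$ be irreducible, and suppose $\pi(q_n)\ne0$. Then $q_nBq_n=q_nPq_n$ acts irreducibly on $\pi(q_n)H$, since for a non-zero vector $\xi=\pi(q_n)\xi$ the set $\pi(q_nBq_n)\xi=\pi(q_n)\pi(B)\xi$ is dense in $\pi(q_n)H$. The algebra $q_nPq_n$ is a product of matrix algebras of size at most $n$, so it satisfies $s_{2n}$. By Kaplansky's density theorem, bounded strong limits show that $B(\pi(q_n)H)$ satisfies $s_{2n}$ as well (multiplication is strongly continuous on bounded sets). So $\dim\pi(q_n)H\le n$, because otherwise $B(\pi(q_n)H)$ would contain a copy of $M_{n+1}(\mathbb C)$. Hence $\pi(q_nBq_n)$ consists of finite-rank operators for all $n$, and $\pi(B)$, which lies in the closure of their union, consists of compact operators.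

## 5. A simple AF algebra with coordinates in Cantor space

The algebra of Section 4 has a great many closed ideals, since each set of blocks gives one. For Theorem 2 the blocks have to be glued together so that no closed ideals survive, and the central cut-down $z$ of Step 3 is no longer available. The plan is to keep a point $x\subseteq\mathbb N$ as a coordinate, but to see it only through a trace $\tau_x$, and to replace rank by the dimension measured by $\tau_x$.

**The ordered group.** Let $X=2^{\mathbb N}$ be the Cantor space of all subsets of $\mathbb N$. Let $G$ be the group of locally constant functions $X\to\mathbb Z[\frac12]$. It is countable, because $X$ has countably many clopen sets and each $f\in G$ takes finitely many values. Put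
$$G_+=\{0\}\cup\{f\in G:f(x)>0\text{ for all }x\in X\}.$$
For instance $1_{\{j\in x\}}$, as a function of $x$, is *not* in $G_+$, because it is non-zero and has zeros, but $1_{\{j\in x\}}+2^{-j}$ is. This strictness will give simplicity, and the small corrections $2^{-j}$ are its price.

* $G$ is an ordered group: sums of elements of $G_+$ are in $G_+$, $G_+\cap(-G_+)=0$, and each $f=(f+N)-N$ is in $G_+-G_+$ for a large integer $N$. It is unperforated: if $nf\in G_+$ for some $n\geq 1$, then $f\in G_+$. Each non-zero $f\in G_+$ is an order unit: $f$ takes finitely many positive values, so for $g\in G$ some multiple satisfies $Nf-g>0$ everywhere.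
* $G$ has Riesz interpolation. Let $f_1,f_2\le g_1,g_2$. If $f_i=g_j$ for some $i,j$, that element interpolates. Otherwise all $g_j-f_i$ are strictly positive, so $\max_if_i<\min_jg_j$ pointwise. On the parts of a finite clopen partition on which all four functions are constant, choose a dyadic rational strictly in between.

By the Effros–Handelman–Shen theorem and Elliott's theorem there is a unital separable AF algebra $D$ with $(K_0(D),K_0(D)_+,[1])\cong(G,G_+,1)$. An order ideal of $G$ that is non-zero contains an order unit and so equals $G$. Since the closed ideals of an AF algebra correspond to the order ideals of its $K_0$-group, $D$ is simple. Put $A=D\otimes\mathbb K$, which is simple, separable and AF as well, with $K_0(A)=G$. We use the following standard facts.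

* (K1) Each element of $G_+$ is the class of a projection in $A$.
* (K2) For projections in $A$, $[p]=[q]$ if and only if $p\sim q$ (Murray–von Neumann equivalence in $A$).
* (K3) If $f\in G_+$ and $[p]-f\in G_+$, then $p$ has a subprojection of class $f$. Indeed, take orthogonal projections $e,e'\in A$ of classes $f$ and $[p]-f$. By (K2) there is $v\in A$ with $v^*v=e+e'$ and $vv^*=p$, and $vev^*\le p$ has class $f$.
* (K4) For $x\in X$, the evaluation $f\mapsto f(x)$ is a state of $(G,G_+,1)$, so it is induced by a tracial state $\tau_x$ of $D$: for a projection $p\in A$, $(\tau_x\otimes\operatorname{Tr})(p)=[p](x)$.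

In (K3), and again below, we use that projections in $A=D\otimes\mathbb K$ can be made orthogonal without changing their classes. Choose isometries $v_1,v_2,\dots\in B(\ell^2)$ with pairwise orthogonal ranges. If $r_j\in A$ are projections, then $w_j=(1\otimes v_j)r_j\in A$ satisfies $w_j^*w_j=r_j$, and the projections $w_jw_j^*$ are pairwise orthogonal.

**Dimension at a point.** Let $N_x=\pi_{\tau_x}(D)''\,\bar\otimes\,B(\ell^2)$, where $\pi_{\tau_x}$ is the GNS representation, with its faithful normal semifinite trace $\bar\tau_x$ extending $\tau_x\otimes\operatorname{Tr}$. Let $\pi_x:A\to N_x$ be the canonical map. For $b\in A$ put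
$$d_x(b)=\bar\tau_x(\text{range projection of }\pi_x(b))\in[0,\infty].$$
For a projection $p\in A$ this is $d_x(p)=[p](x)$, by (K4). We claim that
$$d_x(bc)\le\min(d_x(b),d_x(c)),\qquad d_x(b+c)\le d_x(b)+d_x(c),\qquad d_x(-b)=d_x(b).\tag{3}$$
The range projection of $\pi_x(bc)$ is below that of $\pi_x(b)$, so $d_x(bc)\le d_x(b)$. The left support (range projection) and the right support of an element of $N_x$ are equivalent by polar decomposition, and the right support of $\pi_x(bc)$ is below that of $\pi_x(c)$, so $d_x(bc)\le d_x(c)$. The range projection of a sum is below $e\vee f$, where $e,f$ are the range projections of the summands, and $e\vee f-f\sim e-e\wedge f$ gives $\bar\tau_x(e\vee f)\le\bar\tau_x(e)+\bar\tau_x(f)$. The last equality is clear.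

We also need diagonal elements. Let $r_1,r_2,\dots\in A$ be pairwise orthogonal projections and $\mu_j>0$ with $\mu_j\to0$. The kernel of the positive operator $\sum_j\mu_j\pi_x(r_j)$ is the intersection of the kernels of the $\pi_x(r_j)$, so its range projection is $\sum_j\pi_x(r_j)$. Normality of $\bar\tau_x$ gives
$$d_x\Big(\sum_j\mu_jr_j\Big)=\sum_j[r_j](x).\tag{4}$$

**The algebra $B$.** By (K1) and the orthogonalization above there are pairwise orthogonal projections $p_1,p_2,\dots\in A$ with
$$[p_j]=f_j,\qquad f_j(x)=1_{\{j\in x\}}+2^{-j}.$$
Let $q_n=p_1+\cdots+p_n$, $B=\overline{\bigcup_nq_nAq_n}$ and $a=\sum_j2^{-j}p_j\in B$.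

Then $B$ is separable, and it is hereditary in the sense that $BAB\subseteq B$, since $q_nAq_n\cdot A\cdot q_mAq_m\subseteq q_kAq_k$ for $k=\max(m,n)$.

$B$ is simple. Let $K\ne0$ be a closed ideal of $B$. The closed span of $AKA$ is a non-zero closed ideal of $A$, so it is $A$. The elements of $B$ lie in the closed span of $BAB$ and those of $K$ in the closed span of $BKB$, because closed ideals and $C^*$-algebras have approximate units. Hence $B$ lies in the closed span of $B\,A(BKB)A\,B\subseteq(BAB)K(BAB)\subseteq BKB\subseteq K$.

$B$ is AF. Write $A$ as the closure of an increasing union of finite-dimensional algebras $F_k$. The projection $q_n$ is unitarily equivalent to a projection $q'$ in some $F_k$, by a unitary in the unitization of $A$, so $q_nAq_n\cong q'Aq'=\overline{\bigcup_{l\ge k}q'F_lq'}$ is AF. Every finite subset of $B$ is approximated in some $q_nAq_n$, hence in a finite-dimensional subalgebra, and for separable algebras this local property characterizes AF algebras.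

## 6. Partial isometries instead of the shift: proof of Theorem 2

Let $J$ be the set of $b\in B$ for which there are a growth function $g$ and $M<\infty$ with $d_x(b)\le M$ for all $g$-sparse $x\in X$. The sets $x$ may now be infinite or empty. Again we verify the hypotheses of Lemma 1.

**Step 1: $J$ is a dense ideal and $a\notin J$.** $J$ is an ideal by (3) and (S1), as in Section 4. Since $d_x(q_n)=\sum_{j\le n}f_j(x)\le2n$ for all $x$, (3) gives $q_nAq_n\subseteq J$, so $J$ is dense. By (4), $d_x(a)=\sum_jf_j(x)\ge|x|$, and by (S2) this is unbounded on the $g$-sparse sets for every $g$. So $a\notin J$.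

**Step 2: finding room for the transfers.** In Section 4 the shift moved $e_j$ to $e_i$ exactly in those blocks $x$ where $i$ is the predecessor of $j$. Here that set of $x$ is clopen, and a partial isometry between pieces of $p_j$ and $p_i$ of this "size" does the job. For $i<j$ let
$$E_{ji}=\{x\in X:\ i,j\in x,\ k\notin x\text{ for }i<k<j\},\qquad\eta_{ji}=4^{-i-j},\qquad\theta_{ji}=1_{E_{ji}}+\eta_{ji}.$$
$E_{ji}$ is clopen, so $\theta_{ji}\in G_+\setminus\{0\}$. The term $\eta_{ji}$ makes $\theta_{ji}$ strictly positive.

Fix $i$. A given $x$ lies in $E_{ji}$ for at most one $j$ (the element of $x$ following $i$), and only if $i\in x$. So for each $n$ and every $x$,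
$$\sum_{i<j\le n}\theta_{ji}(x)\le1_{\{i\in x\}}+4^{-i}\sum_{j>i}4^{-j}\le1_{\{i\in x\}}+\tfrac13\,4^{-i}<f_i(x).$$
Therefore there are pairwise orthogonal projections $e_{ji}\le p_i$ for $j=i+1,i+2,\dots$ with $[e_{ji}]=\theta_{ji}$. Indeed, if they have been found for $j<n$, then $p_i-\sum_{i<j<n}e_{ji}$ has class $f_i-\sum_{i<j<n}\theta_{ji}$. Subtracting $\theta_{ni}$ leaves a strictly positive function, that is, an element of $G_+$, and (K3) provides $e_{ni}$.

Fix $j$. A given $x$ lies in $E_{ji}$ for at most one $i$ (the predecessor of $j$), and only if $j\in x$. So $\sum_{i<j}\theta_{ji}(x)\le1_{\{j\in x\}}+\frac13\,4^{-j}<f_j(x)$. In the same way we get pairwise orthogonal projections $d_{ji}\le p_j$ for $i<j$ with $[d_{ji}]=\theta_{ji}$.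

By (K2) choose $w_{ji}\in A$ with $w_{ji}^*w_{ji}=d_{ji}$ and $w_{ji}w_{ji}^*=e_{ji}$. Since the $p_j$ are orthogonal, all the $d_{ji}$ (over all pairs $i<j$) are mutually orthogonal, and so are all the $e_{ji}$.

**Step 3: the element $u$.** Let $b\in B$. Write $b=yh$, $h=\sum_j\lambda_jp_j$, as in Lemma 2 with $C=A$, and let $g$ be as in (S3). Only transfers with $i\le g(j)$ are affordable, so put
$$u_j=\sum_{i<j,\ i\le g(j)}(\lambda_j2^i)^{1/2}w_{ji}\in q_jAq_j .$$
The membership holds because $w_{ji}\in p_iAp_j$. The $w_{ji}$ have orthogonal initial projections and orthogonal final projections, so $\|u_j\|\le(\lambda_j2^{g(j)})^{1/2}\le\lambda_j^{1/4}$. For the same reason $\|\sum_{n\le j\le m}u_j\|\le\sup_{j\ge n}\lambda_j^{1/4}\to0$ as $n\to\infty$, and $u=\sum_ju_j$ converges in $B$.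

**Step 4: computing $u^*au$.** Since $e_{ji}\le p_i$, we have $aw_{ji}=ae_{ji}w_{ji}=2^{-i}w_{ji}$. For different pairs, $w_{ji}^*w_{j'i'}=w_{ji}^*e_{ji}e_{j'i'}w_{j'i'}=0$. So only diagonal terms survive, and
$$u^*au=\sum_j\ \sum_{i<j,\ i\le g(j)}\lambda_j2^i\cdot2^{-i}\,d_{ji}=\sum_j\lambda_jd_j,\qquad d_j:=\sum_{i<j,\ i\le g(j)}d_{ji}\le p_j .$$
Hence $h=u^*au+f$ with $f=\sum_j\lambda_j(p_j-d_j)\in B$.

**Step 5: the error $f$ lies in $J$.** By (4), $d_x(f)=\sum_j\big(f_j(x)-[d_j](x)\big)$. Let $x$ be $g$-sparse.

* If $j\in x$ has a predecessor $i$ in $x$, then $i\le g(j)$ by sparseness and $x\in E_{ji}$. So $[d_j](x)\ge\theta_{ji}(x)\ge1$, and the $j$-th term is at most $2^{-j}$.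
* If $j\notin x$, the $j$-th term is at most $f_j(x)=2^{-j}$.
* If $j=\min x$, the $j$-th term is at most $1+2^{-j}$.

Summing, $d_x(f)\le1+\sum_j2^{-j}=2$ for every $g$-sparse $x$. So $f\in J$, and
$$b=(yu^*)\,a\,u+yf\in BaB+J .$$

No cut-down by $z$ was needed: at non-sparse $x$ the error may be large, but $J$ does not look there. Lemma 1 gives a non-closed maximal ideal $I\supseteq J$, and in particular $I\ne0$. This proves Theorem 2. $\square$

## 7. Primeness, radical quotients, and the converse of the criterion: Theorem 3, parts 1–3

Every $C^*$-algebra satisfies $A=AA$: write $b=\sum_{k=0}^{3}\mathrm i^kb_k$ with $b_k\ge0$, and then $b=\sum_k(\mathrm i^kb_k^{1/2})\,b_k^{1/2}$. Let $I$ be a maximal ideal of $A$.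

**Part 1, step a: $I$ is prime.** Let $J,K$ be ideals with $JK\subseteq I$ and $J,K\not\subseteq I$. By maximality $J+I=A=K+I$, so $A=AA\subseteq JK+I\subseteq I$, a contradiction.

**Part 1, step b: $I$ is a complex subspace.** For $\lambda\in\mathbb C$, $\lambda I$ is an ideal and $(\lambda I)A=I(\lambda A)\subseteq I$. Since $A\not\subseteq I$, primeness gives $\lambda I\subseteq I$.

**Part 1, step c: $I$ is an ideal of larger algebras.** Let $M$ be a $C^*$-algebra containing $A$ as a two-sided ideal, for instance $M(A)$, and let $\widetilde M$ be $M$ with a unit adjoined if necessary. Then $A$ is an ideal of $\widetilde M$, and $L=\widetilde MI\widetilde M\subseteq A$ is an ideal of $A$ containing $I$. We have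
$$L^3\subseteq ALA=(A\widetilde M)\,I\,(\widetilde MA)\subseteq AIA\subseteq I .$$
Applying primeness twice (to $L\cdot LL$, then if necessary to $LL$) gives $L\subseteq I$. So $I=L$ is an ideal of $\widetilde M$, and hence of $M$.

**Part 1, step d: closed or dense.** $\overline I$ is an ideal with $I\subseteq\overline I\subseteq A$, so $\overline I\in\{I,A\}$.

**Part 2, step a: $R=A/I$ is a simple radical ring.** Let $I$ be non-closed, hence dense. Ideals of $R$ correspond to ideals of $A$ containing $I$. So $R$ has no ideals besides $0$ and $R\ne0$, it is a prime ring, and $RR=R$. Let $r\in R$. By density $r$ has a representative $b\in A$ with $\|b\|<1$. Put $c=-\sum_{n\ge1}b^n\in A$. Then $bc=cb=-\sum_{n\ge2}b^n=b+c$, so $b+c-bc=0=b+c-cb$, and $r$ is quasi-regular.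

**Part 2, step b: the center is zero.** Suppose $0\ne z\in Z(R)$. The ideal $N=\{r\in R:rR=0\}$ satisfies $NR=0$, so $N=0$ because $R$ is prime and $R\ne 0$. Hence $zR\ne0$. As $z$ is central, $zR$ is a two-sided ideal, so $zR=R$. Choose $e\in R$ with $ze=z$. Any $r\in R$ has the form $r=zs$, and
$$er=ezs=zes=zs=r,\qquad re=zse=sze=sz=r .$$
So $e$ is an identity of $R$, and $e\ne0$. By step a there is $c$ with $e+c-ec=0$. But $ec=c$, so $e=0$, a contradiction.

**Part 3.** "If" is Lemma 1. Conversely, let $I$ be a non-closed maximal ideal, which is dense by part 1. We show that $J=I$ and *any* $a\in A\setminus I$ will do: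
$$A=I+AaA\qquad\text{for every }a\in A\setminus I.\tag{5}$$
The ideal generated by $a$ is $(a)=\mathbb Za+Aa+aA+AaA$. Multiplying an element of it on both sides by elements of $A$ gives an element of $AaA$, so $(a)^3\subseteq A(a)A\subseteq AaA$. If $AaA\subseteq I$, primeness would give $(a)\subseteq I$ and $a\in I$. So $AaA\not\subseteq I$, and maximality gives (5).

## 8. Classes of algebras where all maximal ideals are closed: Theorem 3, part 4

In each case suppose that $I$ is a non-closed maximal ideal of $A$. It is dense by part 1.

**Case (i): $A=Z(A)A$.** If $Z(A)\subseteq I$, then $A=Z(A)A\subseteq I$, which is impossible. So some $z\in Z(A)$ has non-zero image in $A/I$, and this image is central, against part 2.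

The examples do satisfy the hypothesis. For unital $A$ this is clear. For commutative $A$, $Z(A)A=AA=A$. If $A$ is a $c_0$-sum of unital algebras $A_n$, then $c_0\subseteq Z(A)$ through $(t_n)\mapsto(t_n1_{A_n})$, and each $b=(b_n)\in A$ is the product of $(\|b_n\|^{1/2}1)\in c_0$ and $b'=(b'_n)$, where $b'_n=\|b_n\|^{-1/2}b_n$ if $b_n\ne0$ and $b_n'=0$ otherwise. Here $b'\in A$ because $\|b_n'\|=\|b_n\|^{1/2}\to0$.

**Case (ii): $A$ is subhomogeneous.** The aim is again a central element of $R=A/I$. Each irreducible representation of $A$ has image $M_k(\mathbb C)$ with $k\le n$, which satisfies $s_{2n}$ by Amitsur–Levitzki. Irreducible representations separate points, so $A$ satisfies $s_{2n}$, and so does its quotient $R$. By part 2 and its proof, $R$ is a non-zero prime ring, so it is semiprime (it has no non-zero ideal with square zero). Rowen's theorem (*Some results on the center of a ring with polynomial identity*, Bull. AMS 79 (1973)) says that every non-zero ideal of a semiprime PI ring meets the center of that ring non-trivially. Applied to the ideal $R$ of $R$ it gives $Z(R)\ne0$, contradicting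 part 2.

If you prefer to use this theorem for rings with $1$ only, apply it to $R^1=R\oplus\mathbb C1$, which makes sense since $R$ is a complex algebra by part 1. Commutators in $R^1$ lie in $R$, so $R^1$ satisfies the identity $s_{2n}([X_1,Y_1],\dots,[X_{2n},Y_{2n}])$. This polynomial is non-zero, since the monomial $X_1Y_1X_2Y_2\cdots X_{2n}Y_{2n}$ occurs in it with coefficient $1$. The ring $R^1$ is semiprime. Indeed, let $K$ be an ideal of $R^1$ with $K^2=0$. Then $K\cap R$ is an ideal of $R$ with square $0$, so $K\cap R=0$, and $KR$ and $RK$, which lie in $K\cap R$, are $0$. If $K\ne0$, it contains an element $\mu1-r$ with $\mu\in\mathbb C\setminus\{0\}$ and $r\in R$, and then $\mu^{-1}r$ is an identity of $R$. A non-zero radical ring has no identity, as we saw in part 2, step b. So $K=0$. The theorem now gives a non-zero element of $R\cap Z(R^1)\subseteq Z(R)$.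

**Case (iii): $A=\mathbb K(H)$.** If $\dim H<\infty$, then $A$ is unital and case (i) applies. Let $\dim H=\infty$. By part 1, $I$ is a complex subspace and an ideal of $B(H)=M(\mathbb K(H))$.

*Step a: $I$ contains all finite-rank operators.* Let $p$ be a finite-rank projection and choose $i\in I$ with $\|p-i\|<1$. Then $\|p-pip\|<1$, so $pip\in I$ is invertible in $p\mathbb Kp$, and therefore $p\in I$. A finite-rank operator $T$ satisfies $T=pT$ with $p$ its range projection, so $T\in I$.

*Step b: an operator $b$ that decays much more slowly than a given $a\notin I$.* Here we exploit the obstruction from Section 3: the operator $a$ cannot reach $b$. Fix $a\in\mathbb K\setminus I$, scaled so that $\|a\|\le1$, and let $s_n=s_n(a)$. By step a, $a$ has infinite rank, so $s_n>0$ for all $n$. Put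
$$t_n=s_{\lceil\sqrt n\rceil}^{1/2},\qquad\beta_n=\max_{1\le k\le n}\frac kn\,t_k .$$
The sequence $t_n\in(0,1]$ is non-increasing and tends to $0$. We need the following.

* $\beta_n$ is non-increasing, because $\beta_{n+1}=\max\big(\frac n{n+1}\beta_n,t_{n+1}\big)$ and $t_{n+1}\le t_n\le\beta_n$.
* $\beta_n\to0$. For fixed $N$ we have $\frac knt_k\le\frac Nn$ if $k\le N$, and $\frac knt_k\le t_N$ if $N<k\le n$. So $\limsup_n\beta_n\le t_N$ for every $N$.
* $\beta_{2n}\ge\max_{k\le n}\frac k{2n}t_k=\frac12\beta_n$. So $\beta$ cannot drop fast.
* $\beta_n\ge t_n\ge t_n^2=s_{\lceil\sqrt n\rceil}\ge s_n$.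
* If $n\ge m^2$, then $n/m\ge\sqrt n$, so $s_{\lceil n/m\rceil}\le s_{\lceil\sqrt n\rceil}=t_n^2\le t_n\beta_n$.

Let $b=\sum_n\beta_n\langle\,\cdot\,,\xi_n\rangle\xi_n\in\mathbb K_+$ for an orthonormal sequence $(\xi_n)$, so that $s_n(b)=\beta_n$.

*Step c: $b\notin I$.* Let $a=\sum_ns_n\langle\,\cdot\,,v_n\rangle u_n$ be a singular value decomposition. Let $Y$ be the partial isometry with $Yv_n=\xi_n$ that vanishes on $\{v_n\}^\perp$, and let $X\xi_n=(s_n/\beta_n)u_n$, $X=0$ on $\{\xi_n\}^\perp$. These are bounded since $s_n\le\beta_n$, and $a=XbY$. So $b\in I$ would give $a\in I$.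

*Step d: $b\in I$, the contradiction.* By (5), $b=i+j$ with $i\in I$ and $j=\sum_{k\le m}x_kay_k$ for some $m\geq 1$ and $x_k,y_k\in\mathbb K$. Let $c=\sum_k\|x_k\|\|y_k\|$. By (2) and step b, $s_n(j)\le c\,s_{\lceil n/m\rceil}\le c\,t_n\beta_n$ for $n\ge m^2$. For all large $n$ we also have $c\,t_n\le\frac14$, so (1) gives
$$\tfrac12\beta_n\le\beta_{2n}\le s_{2n-1}(b)\le s_n(i)+s_n(j)\le s_n(i)+\tfrac14\beta_n .$$
Hence $\beta_n\le4s_n(i)$ for all $n\ge n_0$, for some $n_0$. Let $i=\sum_ns_n(i)\langle\,\cdot\,,v_n'\rangle u_n'$ be a singular value decomposition; its terms with $n\ge n_0$ are all non-zero. Define $Y'\xi_n=v_n'$ and $X'u_n'=\frac{\beta_n}{s_n(i)}\xi_n$ for $n\ge n_0$, with $Y'$ and $X'$ zero on the orthogonal complements of $\{\xi_n\}_{n\ge n_0}$ and $\{u_n'\}_{n\ge n_0}$. These operators are bounded (by $1$ and $4$), and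
$$X'iY'=\sum_{n\ge n_0}\beta_n\langle\,\cdot\,,\xi_n\rangle\xi_n .$$
This differs from $b$ by a finite-rank operator. By step a and because $I$ is an ideal of $B(H)$, $b\in I$. This contradicts step c and proves case (iii).

The final sentence of Theorem 3 holds because the algebra of Section 4 is liminal, residually finite-dimensional and has a non-closed maximal ideal, and because Section 6 gives a non-closed maximal ideal in a simple AF algebra. $\square$
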